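\title{Holomorphic $\mathrm{SL}_2(\mathbb C)$-geometries on compact complex manifolds need not be locally homogeneous}

\begin{abstract}
A holomorphic $\mathrm{SL}_2(\mathbb C)$-geometry on a complex manifold of dimension $n$ identifies the tangent bundle with the $(n-1)$-th symmetric power of a rank two bundle of trivial determinant. It has been conjectured that on compact manifolds of odd dimension $n\ge 5$ such a geometry is always locally homogeneous. We construct a compact complex manifold of dimension $9$ with an $\mathrm{SL}_2(\mathbb C)$-geometry no nonempty open subset of which is locally homogeneous. The construction works in infinitely many odd dimensions. It combines a line bundle-like threefold over the cone $z^2=y^3+x^6$ with tori on which the units of a cyclic cubic field act; the points are told apart by a binary form extracted from the torsion.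
\end{abstract}

\section{Introduction}

\subsection*{The question}
Let $X$ be a connected complex manifold of dimension $n\ge2$, and put $N=n-1$. A \emph{holomorphic $\mathrm{GL}_2(\mathbb C)$-geometry} on $X$ is a rank two holomorphic vector bundle $E$ together with a holomorphic bundle isomorphism $\varphi\colon TX\to S^N(E)$ onto its $N$-th symmetric power. It is an \emph{$\mathrm{SL}_2(\mathbb C)$-geometry} if $\bigwedge^2E$ is holomorphically trivial. We then fix a trivialization, that is, a holomorphic symplectic form $\omega$ on the fibers of $E$, and call a frame $(u,v)$ of $E$ \emph{unimodular} if $\omega(u,v)=1$. Each tangent space becomes a space of binary forms of degree $N$ and contains the cone of pure powers $\ell^N$, $\ell\in E_p$.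

A unimodular frame $(u,v)$ of $E_p$ gives the frame $\varphi^{-1}(u^{N-I}v^I)$, $0\le I\le N$, of $T_pX$. These frames form a holomorphic subbundle $P$ of the frame bundle $R(X)$, a reduction of its structure group to the image of the irreducible representation $\rho\colon\mathrm{SL}_2(\mathbb C)\to\mathrm{GL}_n(\mathbb C)$ on $S^N(\mathbb C^2)$. A \emph{local automorphism} is a biholomorphism $\psi\colon W\to W'$ between open subsets of $X$ whose differential maps $P|_W$ onto $P|_{W'}$. The geometry is \emph{locally homogeneous} if any point of $X$ is mapped to any other point by some local automorphism. (On a compact $X$ the form $\omega$ is unique up to a constant factor; changing it multiplies all frames in $P$ by one scalar and does not change the local automorphisms.)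

For odd $n$ the representation $\rho$ preserves a nondegenerate symmetric form, so $X$ carries a \emph{holomorphic Riemannian metric}, a holomorphic nondegenerate symmetric bilinear form on $TX$; for $n=3$ the image of $\rho$ is all of $\mathrm{SO}_3(\mathbb C)$. Three facts are known. Ghys constructed exotic deformations of quotients of $\mathrm{SL}_2(\mathbb C)$ by normal lattices; they are non-K\"ahler and non-parallelizable, they carry a non-flat holomorphic $\mathrm{SL}_2(\mathbb C)$-geometry, and all of them are locally homogeneous. Holomorphic Riemannian metrics on compact complex threefolds are always locally homogeneous. Compact simply connected complex manifolds admit no holomorphic Riemannian metric. The following conjecture is posed by Biswas and Dumitrescu in \cite{BD}.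

\begin{quote}
\textbf{Conjecture.} \emph{For odd $n\ge5$, every holomorphic $\mathrm{SL}_2(\mathbb C)$-geometry on a compact complex manifold of dimension $n$ is locally homogeneous.}
\end{quote}

Compactness makes this a natural guess. If $E$ is trivial, then $\varphi$ gives a global frame of $TX$ lying in $P$; the coefficients of the brackets of the frame fields are holomorphic functions on $X$, hence constants; a frame with constant structure functions is locally the left-invariant frame of a complex Lie group, and left translations are transitive. For general $E$, suppose that a binary form $F_p$ on $E_p$ is naturally attached to the geometry at $p$. For every $\mathrm{SL}_2(\mathbb C)$-invariant polynomial $\mathcal I$ on binary forms, $p\mapsto \mathcal I(F_p)$ is a holomorphic function on $X$, hence constant: no such scalar invariant distinguishes two points.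

The gap in this reasoning is that invariant polynomials do not separate orbits. The substitution $(\alpha,\beta)\mapsto(\lambda\alpha,\lambda^{-1}\beta)$ multiplies $\alpha^4\beta^6$ by $\lambda^{-2}$; letting $\lambda\to\infty$ shows that every invariant polynomial takes the same value at $\alpha^4\beta^6$ as at $0$. So $F_p$ may move through different orbits while all its invariants stay constant. We show that this happens.

\subsection*{Results}
The construction depends on a combinatorial datum.

\begin{definition}\label{def:adm}
Let $m\ge4$. An \emph{admissible system of size $m$} is a family of integer triples $a_k=(a_{k,1},a_{k,2},a_{k,3})$, $1\le k\le\nu$, such that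
\begin{enumerate}
\item[(i)] $a_{k,1}+a_{k,2}+a_{k,3}=0$ for every $k$, and $a_{1,3}=-6$;
\item[(ii)] the multiset of all entries is $\{1,2,\dots,m\}\sqcup\{-4,-5,\dots,-m\}\sqcup\{-6\}$.
\end{enumerate}
\end{definition}

Counting entries gives $3\nu=2m-2$. For $m=4$ the triples $a_1=(2,4,-6)$ and $a_2=(1,3,-4)$ form an admissible system.

\begin{theorem}\label{thm:main}
For every admissible system of size $m$ there are a compact connected complex manifold $X$ of dimension $n=2m+1$ with a holomorphic $\mathrm{SL}_2(\mathbb C)$-geometry, a nonconstant meromorphic function $J$ on $X$, and a dense open set $\Omega\subset X$ on which $J$ is holomorphic, such that $J(\psi(p))=J(p)$ for every local automorphism $\psi$ and every point $p$ with $p,\psi(p)\in\Omega$. Hence no nonempty open subset of $X$ is locally homogeneous. Moreover, there is a nonempty hypersurface $D\subset X$ such that no local automorphism maps a point of $D$ to a point of $X\setminus D$.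
\end{theorem}

\begin{corollary}\label{cor:nine}
The conjecture is false: $m=4$ gives a counterexample of dimension $n=9$.
\end{corollary}

\begin{corollary}\label{cor:many}
There are counterexamples in dimension $n=6s+9$ for $s=0$ and for all $s\ge9$ with $s\equiv0,1\pmod4$; in particular, in infinitely many odd dimensions.
\end{corollary}

We do not decide the question separately for the remaining odd dimensions, such as $n=5$ and $n=7$.

\subsection*{Plan}
Section~\ref{sec:form} attaches to the geometry a binary form $F$ preserved by local automorphisms and computes it in a five-dimensional example. Section~\ref{sec:weighted} treats the case $E=L\oplus L^{-1}$ with $L$ flat, where the coefficients of $F$ are sections of powers of $L$ and need not be constant; it also isolates the obstacle to compactness. Sections~\ref{sec:Z} and~\ref{sec:X} overcome it, Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, and Section~\ref{sec:langford} proves Corollary~\ref{cor:many}. The reader interested only in Corollary~\ref{cor:nine} may take $m=4$ throughout.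

\section{A binary form preserved by local automorphisms}\label{sec:form}

From now on $n=2m+1$ and $N=2m\ge4$, and we identify $TX$ with $S^N(E)$ through $\varphi$, so that sections of $S^N(E)$ have Lie brackets. The bracket is natural but it is not a tensor: it involves derivatives of the coefficients. We look for a component of a bracket in which these derivatives cancel.

For $\ell\in E_p$ let $\mathrm{ev}_\ell\colon S^N(E_p)\to\mathbb C$ be the linear form with
\[
\mathrm{ev}_\ell(u_1\cdots u_N)=\omega(u_1,\ell)\cdots\omega(u_N,\ell).
\]
Since $\omega(\ell,\ell)=0$, it vanishes on every element divisible by $\ell$; for $\ell\ne0$ these elements form a hyperplane, which is therefore the kernel. The tangent plane to the cone of pure powers at $\ell^N$ is $\ell^{N-1}E_p$. A first derivative of a section of this plane field is divisible by $\ell^{N-2}$, so $\mathrm{ev}_\ell$ does not see it. This suggests the following definition: for a local holomorphic section $\ell$ of $E$ and a local unimodular frame $(u,v)$, put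
\[
F(\ell)=\mathrm{ev}_\ell\bigl([\ell^{N-1}u,\ \ell^{N-1}v]\bigr).
\]

\begin{lemma}\label{lem:tensor}
The value $F(\ell)(p)$ depends only on the vector $\ell(p)\in E_p$, and not on the frame $(u,v)$. It defines a homogeneous polynomial $F_p$ of degree $3N-2=6m-2$ on $E_p$.
\end{lemma}

\begin{proof}
Fix a reference unimodular frame $(u_0,v_0)$ near $p$ and let $B_I=u_0^{N-I}v_0^I$. For a vector field $Y$, let $\nabla_Y$ denote differentiation along $Y$ of the coefficients of a section, in the frame $(u_0,v_0)$ for $E$ and in the frame $(B_I)$ for $S^N(E)$; it satisfies the Leibniz rule for products of sections of $E$. For vector fields $Y=\sum Y_IB_I$ and $Y'=\sum Y'_JB_J$,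
\[
[Y,Y']=T(Y,Y')+\nabla_YY'-\nabla_{Y'}Y,\qquad T(Y,Y')=\sum_{I,J}Y_IY'_J\,[B_I,B_J],
\]
and $T$ is an alternating tensor (minus the torsion of $\nabla$). Now
\[
\nabla_Y(\ell^{N-1}u)=(N-1)\,\ell^{N-2}(\nabla_Y\ell)\,u+\ell^{N-1}\nabla_Yu
\]
is divisible by $\ell$ because $N-2\ge1$, and so is $\nabla_Y(\ell^{N-1}v)$. Hence $F(\ell)(p)=\mathrm{ev}_\ell\,T_p(\ell^{N-1}u,\ell^{N-1}v)$, with $\ell,u,v$ evaluated at $p$. The map $(u,v)\mapsto T_p(\ell^{N-1}u,\ell^{N-1}v)$ is bilinear and alternating on the plane $E_p$, so it takes the same value on all unimodular frames. Thus $F(\ell)(p)=\mathrm{ev}_\ell\,T_p(\ell^{N-1}u_0,\ell^{N-1}v_0)$, which is a polynomial in $\ell(p)$, homogeneous of degree $(N-1)+(N-1)+N$.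
\end{proof}

For $N=2$ the term $\ell^{N-2}(\nabla_Y\ell)u$ is not divisible by $\ell$ and the argument fails. This agrees with the fact that for $n=3$ the structure is preserved by a torsion-free connection, the Levi-Civita connection of the metric.

\begin{lemma}\label{lem:natural}
Let $\psi\colon W\to W'$ be a local automorphism and $p\in W$. There is a linear isomorphism $h\colon E_p\to E_{\psi(p)}$ preserving $\omega$ such that $F_{\psi(p)}\circ h=F_p$.
\end{lemma}

\begin{proof}
The kernel of $\rho$ is $\{\pm1\}$: if $\rho(A)=1$, then $(A\ell)^N=\ell^N$ for all $\ell$, so $A$ fixes every line and is a scalar of determinant $1$; conversely $\rho(-1)=1$ as $N$ is even. So the bundle of unimodular frames of $E$ is a double covering of $P$. Let $(u,v)$ be a holomorphic unimodular frame near $p$. The differential $d\psi$ maps the frame $(u^{N-I}v^I)_I$ to a holomorphic section of $P$ near $\psi(p)$, and this section lifts through the double covering to a holomorphic unimodular frame $(u',v')$. Let $h$ be the bundle map over $\psi$ with $h(u)=u'$, $h(v)=v'$. It preserves $\omega$, so $\mathrm{ev}_{h\ell}\circ S^Nh=\mathrm{ev}_\ell$,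 and $S^Nh=d\psi$ because both map the first frame of $TX$ to the second. For a section $\ell$ and $\ell'=h\ell$, the naturality of the bracket gives
\[
d\psi\,[\ell^{N-1}u,\ell^{N-1}v]=[\ell'^{N-1}u',\ell'^{N-1}v'],
\]
and applying $\mathrm{ev}_{\ell'}$ yields $F_p(\ell(p))=F_{\psi(p)}(h\ell(p))$.
\end{proof}

Recall that a nonzero binary form on $E_p$ is a product of linear forms; its \emph{roots} are the lines of $E_p$ on which it vanishes, each with a multiplicity. In Lemma~\ref{lem:natural}, if $F_p\neq0$, then $h$ maps each root of $F_p$ to a root of $F_{\psi(p)}$ of the same multiplicity.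

\begin{example}\label{ex:five}
Let $m=2$. On $\mathbb C^5$ with coordinates $w_{-2},\dots,w_2$ and $\partial_j=\partial/\partial w_j$, take the frame
\[
e_j=\partial_j\quad(j\neq-2),\qquad e_{-2}=\partial_{-2}+w_1^2\,\partial_0 ,
\]
whose only nonzero bracket is $[e_1,e_{-2}]=2w_1e_0$. Let $E$ be trivial with unimodular frame $(u,v)$ and $\varphi(e_j)=u^{2+j}v^{2-j}$. For $\ell=\alpha u+\beta v$ with constant $\alpha,\beta$,
\begin{align*}
\ell^3u&=\alpha^3e_2+3\alpha^2\beta\, e_1+3\alpha\beta^2e_0+\beta^3e_{-1},\\
\ell^3v&=\alpha^3e_1+3\alpha^2\beta\, e_0+3\alpha\beta^2e_{-1}+\beta^3e_{-2},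
\end{align*}
so $[\ell^3u,\ell^3v]=3\alpha^2\beta^4[e_1,e_{-2}]=6w_1\alpha^2\beta^4e_0$. Since $\omega(u,\ell)=\beta$ and $\omega(v,\ell)=-\alpha$, we have $\mathrm{ev}_\ell(e_0)=\alpha^2\beta^2$, and
\[
F=6w_1\,\alpha^4\beta^6 .
\]
This form vanishes exactly on the hyperplane $w_1=0$, so by Lemma~\ref{lem:natural} no local automorphism moves a point off that hyperplane. All invariant polynomials of $F$ are constant, by the computation in the introduction. The whole difficulty is to realize this phenomenon on a compact manifold.
\end{example}

\section{Weighted frames}\label{sec:weighted}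

The geometry of Example~\ref{ex:five} has symmetries that do not preserve the frame: the map $g_\lambda\colon w_j\mapsto\lambda^jw_j$ satisfies $(g_\lambda)_*e_j=\lambda^je_j$ for all $j$, including $j=-2$, because $(g_\lambda)_*(w_1^2\partial_0)=(w_1/\lambda)^2\partial_0$. This is how the diagonal subgroup of $\mathrm{SL}_2(\mathbb C)$ acts on $S^N(\mathbb C^2)$. Dividing by such maps gives the simplest geometries with nontrivial $E$.

\begin{proposition}\label{prop:weighted}
Let $M$ be a complex manifold of dimension $2m+1$, let $\Gamma$ be a group of biholomorphisms acting freely and properly discontinuously on $M$, and let $\chi\colon\Gamma\to\mathbb R_{>0}$ be a homomorphism. Let $e_{-m},\dots,e_m$ be a holomorphic frame of $TM$ with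
\[
\gamma_*e_j=\chi(\gamma)^je_j\qquad(\gamma\in\Gamma,\ -m\le j\le m),
\]
and write $[e_i,e_j]=\sum_rC_{ij}^r\,e_r$. Then $X=M/\Gamma$ carries a holomorphic $\mathrm{SL}_2(\mathbb C)$-geometry whose pullback to $M$ has a global unimodular frame $(u,v)$ with $\varphi(e_j)=u^{m+j}v^{m-j}$. Moreover $C_{ij}^r\circ\gamma=\chi(\gamma)^{r-i-j}C_{ij}^r$, and
\begin{equation}\label{eq:F}
2m\,F(\alpha u+\beta v)=\sum_{i>j}\sum_r(-1)^{m-r}(i-j)\binom{2m}{m-i}\binom{2m}{m-j}C_{ij}^r\,\alpha^{3m-1-(r-i-j)}\beta^{3m-1+(r-i-j)} .
\end{equation}
\end{proposition}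

\begin{proof}
Let $\Gamma$ act on the trivial bundle $M\times\mathbb C^2$, with standard frame $(u,v)$, by $\gamma_*u=\chi(\gamma)^{1/2}u$ and $\gamma_*v=\chi(\gamma)^{-1/2}v$ (positive square roots). The quotient is a bundle $E=L\oplus L^{-1}$ on $X$ with $L$ a flat line bundle, and the form $\omega$ with $\omega(u,v)=1$ is invariant, so it trivializes $\bigwedge^2E$. Since $\gamma_*(u^{m+j}v^{m-j})=\chi(\gamma)^ju^{m+j}v^{m-j}$, the map $e_j\mapsto u^{m+j}v^{m-j}$ is $\Gamma$-equivariant and descends to $\varphi\colon TX\simeq S^N(E)$. Applying $\gamma_*$ to $[e_i,e_j]=\sum C_{ij}^re_r$ gives $\chi(\gamma)^{i+j}C_{ij}^r=\chi(\gamma)^r\,C_{ij}^r\circ\gamma^{-1}$, which is the transformation rule.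

Let $\ell=\alpha u+\beta v$ with constant $\alpha,\beta$. The binomial theorem and the identities $\binom{N-1}{m-i}=\frac{m+i}N\binom N{m-i}$, $\binom{N-1}{m-j-1}=\frac{m-j}N\binom N{m-j}$ give
\begin{align*}
\ell^{N-1}u&=\sum_i\frac{m+i}N\binom N{m-i}\alpha^{m+i-1}\beta^{m-i}e_i,\\
\ell^{N-1}v&=\sum_j\frac{m-j}N\binom N{m-j}\alpha^{m+j}\beta^{m-j-1}e_j .
\end{align*}
As $(m+i)(m-j)-(m+j)(m-i)=N(i-j)$, the coefficient of $[e_i,e_j]$, $i>j$, in the bracket of these two fields is $\frac{i-j}N\binom N{m-i}\binom N{m-j}\alpha^{2m-1+i+j}\beta^{2m-1-i-j}$. Finally $\mathrm{ev}_\ell(e_r)=\beta^{m+r}(-\alpha)^{m-r}$.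
\end{proof}

We call $j$ the \emph{weight} of $e_j$ and $r-i-j$ the \emph{excess} of the term $C_{ij}^re_r$. Coefficients of excess $0$ are $\Gamma$-invariant, hence constant when $X$ is compact and connected. A coefficient of excess $d\ne0$ is a section of the flat bundle $L^{2d}$, and may be nonconstant: on a Hopf surface $(\mathbb C^2\setminus0)/\langle g\rangle$, $g(w_1,w_2)=(\lambda w_1,\lambda^2w_2)$ with $\lambda>1$, the coordinates themselves are such sections. Two coefficients of excesses $2$ and $4$ produce a $\Gamma$-invariant meromorphic function, the ratio of the second to the square of the first. This will be $J$, up to a constant.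

\subsection*{The obstacle to compactness}
Try to compactify Example~\ref{ex:five} by letting $(w_1,w_2)$ range over $\mathbb C^2\setminus0$, dividing by $g_\lambda$ with $\lambda>1$, and dividing the coordinates $(w_{-2},w_{-1},w_0)$ by a lattice of translations. The lattice must be preserved by $\mathrm{diag}(\lambda^{-2},\lambda^{-1},1)$. But a linear map that preserves a lattice preserves volume, and this one has determinant $\lambda^{-3}$. In such a scheme the weights of the translation directions must add up to $0$; since $-m,\dots,m$ add up to $0$, the weights used by the Hopf-like factor cause a deficit.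

There are two problems to solve. First, the Hopf-like factor must pay for itself. We replace $\mathbb C^2\setminus0$ by a threefold $Z$ with a frame of weights $-1,-2,-3$ and nonconstant brackets, fibered over a surface with compact Hopf-like quotient, and whose fiber is a translation direction of weight $-6=-1-2-3$. The translation directions then have the weights listed in Definition~\ref{def:adm}(ii), with sum $0$. Second, volume preservation is only a necessary condition; lattices preserved by diagonal maps with the prescribed weights will come from units of a cubic field.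

\section{A threefold with a frame of weights $-1,-2,-3$}\label{sec:Z}

\subsection*{The surface}
Let $f=z^2-y^3-x^6$ and $S=\{f=0\}\setminus\{0\}\subset\mathbb C^3$. The gradient $(f_x,f_y,f_z)=(-6x^5,-3y^2,2z)$ vanishes only at the origin, so $S$ is a smooth surface. The group $\mathbb C^*$ acts on $S$ by $\lambda\cdot(x,y,z)=(\lambda x,\lambda^2y,\lambda^3z)$; a function has \emph{degree} $d$ if the action multiplies it by $\lambda^d$.

The surface $S$ is connected. Indeed, $S\cap\{x=0\}$ is the curve $y^3=z^2$ without the origin, so $S\cap\{x\ne0\}$ is dense; the map $(x,y,z)\mapsto(x,y/x^2,z/x^3)$ identifies the latter with $\mathbb C^*\times\{z^2=y^3+1\}$; and this last curve is connected, since lifting a path in the $y$-line joins any of its points to $(-1,0)$.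

The components of the formal cross product of $\nabla f$ with $(\partial_x,\partial_y,\partial_z)$ are
\[
V_1=-2z\,\partial_y-3y^2\partial_z,\qquad V_2=2z\,\partial_x+6x^5\partial_z,\qquad V_3=3y^2\partial_x-6x^5\partial_y .
\]
The field $\sum c_jV_j$ has components $c\times\nabla f$. So the $V_j$ kill $f$ and are tangent to $S$, and at each point of $S$ the only linear relation between them is $f_xV_1+f_yV_2+f_zV_3=0$; hence they span $TS$. The field $V_j$ raises degrees by $j$.

We have three fields on a surface, with one relation. We add a coordinate $s$ and lift the $V_j$ so that the relation becomes $f_x\delta_1+f_y\delta_2+f_z\delta_3=\text{const}\cdot\partial_s$ with a nonzero constant. The left side raises degrees by $6$, so $s$ must have degree $-6$. This is the balance asked for in Section~\ref{sec:weighted}, and it explains the choice of $f$: if $f$ has degree $d$ and the degrees of the variables add up to $d'$, then the three fields raise degrees by a total of $3d-2d'$ and $\partial_s$ by $2d-d'$, and these agree exactly when $d=d'$. Here $6=1+2+3$.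

\subsection*{The bundle}
The open sets $S_z=S\cap\{z\ne0\}$ and $S_y=S\cap\{y\ne0\}$ cover $S$, since $y=z=0$ forces $x=0$. Let $Z\to S$ be the principal $\mathbb C$-bundle obtained by gluing $S_z\times\mathbb C$ and $S_y\times\mathbb C$, with fiber coordinates $s_z$ and $s_y$, along
\[
s_z=s_y+\xi,\qquad \xi=\frac x{y^2z}.
\]
(Among the monomials $x^a/(y^bz^c)$ of degree $-6$ with $a\ge0$ and $b,c\ge1$, this is the one with the smallest $a$.) The threefold $Z$ is connected. Let $\partial_s$ be the vertical field and $\tau_c$ the translation $s\mapsto s+c$. As $\xi$ has degree $-6$, the $\mathbb C^*$-action lifts to maps $\mu_\lambda\colon Z\to Z$ that multiply $s_z$ and $s_y$ by $\lambda^{-6}$, and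
\begin{equation}\label{eq:mutau}
\mu_\lambda\,\tau_c\,\mu_\lambda^{-1}=\tau_{\lambda^{-6}c}.
\end{equation}
The action is generated by $\mathcal E=x\partial_x+2y\partial_y+3z\partial_z-6s\partial_s$, which multiplies a function of degree $d$ by $d$. If a vector field $Y$ on $Z$ maps each of $x,y,z,s_z,s_y$ to a function of degree $j$ higher, then
\begin{equation}\label{eq:degree}
(\mu_\lambda)_*Y=\lambda^{-j}Y,\qquad[\mathcal E,Y]=jY .
\end{equation}
Indeed, for one of these functions $\phi$, of degree $d$, we have $((\mu_\lambda)_*Y)\phi=Y(\phi\circ\mu_\lambda)\circ\mu_\lambda^{-1}=\lambda^{d-(d+j)}Y\phi$ and $[\mathcal E,Y]\phi=(d+j)Y\phi-dY\phi$, and their differentials span the cotangent spaces. In particular $[\mathcal E,\partial_s]=6\,\partial_s$.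

\subsection*{The frame}
Fields $V_j+A_j\partial_s$ on $S_z\times\mathbb C$ and $V_j+A_j'\partial_s$ on $S_y\times\mathbb C$, with $A_j$ holomorphic on $S_z$ and $A_j'$ on $S_y$, glue if and only if $A_j-A_j'=V_j\xi$. So each $V_j\xi$ has to split into a part with poles only along $z=0$ and a part with poles only along $y=0$. Using $x^6=z^2-y^3$,
\begin{align*}
V_1\xi&=\frac{3x}{z^2}+\frac{4x}{y^3},\\
V_2\xi&=\frac2{y^2}-\frac{6x^6}{y^2z^2}=\frac{6y}{z^2}-\frac4{y^2},\\
V_3\xi&=\frac3z+\frac{12x^6}{y^3z}=-\frac9z+\frac{12z}{y^3}.
\end{align*}
Hence there are holomorphic fields $\delta_1,\delta_2,\delta_3$ on $Z$, lifting $V_1,V_2,V_3$, with the following values on the coordinates: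
\begin{equation}\label{eq:table}
\begin{array}{c|ccccc}
&x&y&z&s_z&s_y\\ \hline
\delta_1&0&-2z&-3y^2&3x/z^2&-4x/y^3\\
\delta_2&2z&0&6x^5&6y/z^2&4/y^2\\
\delta_3&3y^2&-6x^5&0&-9/z&-12z/y^3
\end{array}
\end{equation}

\begin{proposition}\label{prop:Z}
The fields $\delta_1,\delta_2,\delta_3$ form a frame of $TZ$. They commute with $\partial_s$ and satisfy $(\mu_\lambda)_*\delta_j=\lambda^{-j}\delta_j$, $[\mathcal E,\delta_j]=j\delta_j$, and
\begin{equation}\label{eq:brackets}
[\delta_1,\delta_2]=-2\,\delta_3,\qquad[\delta_1,\delta_3]=-6y\,\delta_2,\qquad[\delta_2,\delta_3]=30x^4\,\delta_1 .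
\end{equation}
\end{proposition}

\begin{proof}
The entries of \eqref{eq:table} do not depend on $s$, so $[\delta_j,\partial_s]=0$. The columns belong to functions of degrees $1,2,3,-6,-6$, and each entry in row $j$ has degree $j$ higher, so \eqref{eq:degree} applies.

The set $S_z\times\mathbb C$ is dense in the connected manifold $Z$, and a vector field on it is determined by its values on $x,y,z,s_z$; so identities may be tested on these four functions. The field $f_x\delta_1+f_y\delta_2+f_z\delta_3$ kills $x,y,z$, and its value on $s_z$ is
\[
-6x^5\cdot\frac{3x}{z^2}-3y^2\cdot\frac{6y}{z^2}-2z\cdot\frac9z=-18\,\frac{x^6+y^3}{z^2}-18=-36 .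
\]
So it equals $-36\,\partial_s$ on $Z$. At each point the span of the $\delta_j$ contains $\partial_s$ and maps onto $TS$; it is therefore the whole tangent space.

For \eqref{eq:brackets} we compute $[\delta_i,\delta_j]\phi=\delta_i(\delta_j\phi)-\delta_j(\delta_i\phi)$ from \eqref{eq:table}. On $(x,y,z)$:
\begin{align*}
[\delta_1,\delta_2]&\colon\ \bigl(\delta_1(2z),\ \delta_2(2z),\ \delta_1(6x^5)+\delta_2(3y^2)\bigr)=(-6y^2,\ 12x^5,\ 0),\\
[\delta_1,\delta_3]&\colon\ \bigl(\delta_1(3y^2),\ \delta_3(2z)-\delta_1(6x^5),\ \delta_3(3y^2)\bigr)=(-12yz,\ 0,\ -36x^5y),\\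
[\delta_2,\delta_3]&\colon\ \bigl(\delta_2(3y^2)-\delta_3(2z),\ -\delta_2(6x^5),\ -\delta_3(6x^5)\bigr)=(0,\ -60x^4z,\ -90x^4y^2).
\end{align*}
These are $-2$ times row $3$, $-6y$ times row $2$ and $30x^4$ times row $1$. On $s_z$:
\begin{align*}
\delta_1\frac{6y}{z^2}-\delta_2\frac{3x}{z^2}&=\Bigl(-\frac{12}z+\frac{36y^3}{z^3}\Bigr)-\Bigl(\frac6z-\frac{36x^6}{z^3}\Bigr)=\frac{18}z=-2\cdot\Bigl(-\frac9z\Bigr),\\
\delta_1\Bigl(-\frac9z\Bigr)-\delta_3\frac{3x}{z^2}&=-\frac{27y^2}{z^2}-\frac{9y^2}{z^2}=-6y\cdot\frac{6y}{z^2},\\
\delta_2\Bigl(-\frac9z\Bigr)-\delta_3\frac{6y}{z^2}&=\frac{54x^5}{z^2}+\frac{36x^5}{z^2}=30x^4\cdot\frac{3x}{z^2}.\qedhere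
\end{align*}
\end{proof}

\section{The compact manifold}\label{sec:X}

\subsection*{Units and lattices}
It remains to supply the weights $0,1,\dots,m$ and $-4,\dots,-m$, and to make the fiber of $Z\to S$ compact. Let $K\subset\mathbb R$ be a cyclic cubic field, for instance $\mathbb Q(\cos 2\pi/7)$, with ring of integers $\mathcal O_K$, and let $\sigma$ generate its Galois group. We use two standard facts. The vectors $(b,\sigma b,\sigma^2b)$, $b\in\mathcal O_K$, form a lattice $\Lambda_{\mathbb R}$ in $\mathbb R^3$. By Dirichlet's unit theorem, the vectors $(\log|\varepsilon|,\log|\sigma\varepsilon|,\log|\sigma^2\varepsilon|)$, $\varepsilon\in\mathcal O_K^*$, form a lattice in the plane of vectors with coordinate sum $0$.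

Let $\mathcal U\subset\mathcal O_K^*$ be the group of totally positive units, and write $\varepsilon'=\sigma\varepsilon$, $\varepsilon''=\sigma^2\varepsilon$. It contains all squares of units, so it has finite index; the norm of $\varepsilon\in\mathcal U$ is $\pm1$ and positive, so $\varepsilon\varepsilon'\varepsilon''=1$; and $\varepsilon\mapsto(\log\varepsilon,\log\varepsilon')$ embeds $\mathcal U$ as a lattice in $\mathbb R^2$. Put $\Lambda_0=\Lambda_{\mathbb R}+\sqrt{-1}\,\Lambda_{\mathbb R}$, a lattice in $\mathbb C^3$. For any unit $\theta$, the map $\mathrm{diag}(\theta,\sigma\theta,\sigma^2\theta)$ acts on $\Lambda_{\mathbb R}$ as multiplication by $\theta$ on $\mathcal O_K$, so it preserves $\Lambda_0$.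

We want $\chi=\varepsilon$, so on a block $\mathbb C^3$ we would like the eigenvalues $\varepsilon^{a_1},\varepsilon^{a_2},\varepsilon^{a_3}$. The conjugates of a power of $\varepsilon$ involve $\varepsilon'$ as well. The remedy is an extra coordinate $t\in\mathbb C^*$ on which $\varepsilon$ acts by $\varepsilon'$: if $w$ is multiplied by $\varepsilon^a\varepsilon'^{\,b}$, then the field $t^b\partial_w$ is multiplied by $\varepsilon^a$. So eigenvalues $\theta_i=\varepsilon^{a_i}\varepsilon'^{\,b_i}$ are allowed. Since $\sigma\theta_i=\varepsilon'^{\,a_i}(\varepsilon\varepsilon')^{-b_i}$, the requirement $\sigma\theta_i=\theta_{i+1}$ holds when $b_i=-a_{i+1}$ and $a_i+a_{i+1}+a_{i+2}=0$. The coordinate $t$ does two more things: it carries the weight $0$, and $\log|t|$ is the second real direction needed for the rank two group $\mathcal U$ to act properly.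

Fix an admissible system of size $m$, read $i$ modulo $3$, and set
\[
\theta_{k,i}(\varepsilon)=\varepsilon^{a_{k,i}}\,\varepsilon'^{\,-a_{k,i+1}} .
\]
By the computation above and Definition~\ref{def:adm}(i), $\sigma\theta_{k,i}=\theta_{k,i+1}$. Hence the diagonal map $\theta(\varepsilon)$ of $\mathbb C^{3\nu}$ with entries $\theta_{k,i}(\varepsilon)$ preserves the lattice $\Lambda=\Lambda_0^\nu$.

\subsection*{The group}
Let $M=Z\times\mathbb C^*\times\mathbb C^{3\nu-1}$, with points $(\zeta,t,w)$ and $w=(w_{k,i})_{(k,i)\ne(1,3)}$. It is connected, of dimension $3\nu+3=2m+1$. The missing coordinate $w_{1,3}$ is played by the fiber of $Z$. By the recipe above, the field of weight $a_{1,3}=-6$ would be $t^{-a}\partial_{w_{1,3}}$, where $a=a_{1,1}$; this field is to be $\partial_s$, so translation in $w_{1,3}$ is the flow of $t^a\partial_s$. Accordingly, for $c\in\mathbb C^{3\nu}$ and $\varepsilon\in\mathcal U$ define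
\begin{align*}
T_c(\zeta,t,w)&=\bigl(\tau_{t^ac_{1,3}}\zeta,\ t,\ (w_{k,i}+c_{k,i})\bigr),\\
g_\varepsilon(\zeta,t,w)&=\bigl(\mu_\varepsilon\zeta,\ \varepsilon't,\ (\theta_{k,i}(\varepsilon)w_{k,i})\bigr).
\end{align*}
Then $T_cT_{c'}=T_{c+c'}$, $g_\varepsilon g_\eta=g_{\varepsilon\eta}$, and $g_\varepsilon T_cg_\varepsilon^{-1}=T_{\theta(\varepsilon)c}$. In the last identity, the $w$-components are immediate, and by \eqref{eq:mutau} the left side translates $s$ by $\varepsilon^{-6}(t/\varepsilon')^ac_{1,3}=t^a\theta_{1,3}(\varepsilon)c_{1,3}$; this uses $a_{1,3}=-6$. Therefore $\Gamma=\{T_cg_\varepsilon:c\in\Lambda,\ \varepsilon\in\mathcal U\}$ is a group. The element $T_cg_\varepsilon$ multiplies $t$ by $\varepsilon'$, so it determines $\varepsilon$, and $\chi(T_cg_\varepsilon)=\varepsilon$ is a homomorphism $\Gamma\to\mathbb R_{>0}$. Note that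
\begin{equation}\label{eq:xy}
x\circ\gamma=\chi(\gamma)\,x,\qquad y\circ\gamma=\chi(\gamma)^2y\qquad(\gamma\in\Gamma).
\end{equation}

\begin{proposition}\label{prop:compact}
The group $\Gamma$ acts freely and properly discontinuously on $M$, and $X=M/\Gamma$ is a compact connected complex manifold of dimension $2m+1$.
\end{proposition}

\begin{proof}
The maps $T_c$, $c\in\mathbb C^{3\nu}$, act simply transitively on the fibers of $\pi\colon M\to S\times\mathbb C^*$. Over $S_z\times\mathbb C^*$ and over $S_y\times\mathbb C^*$ the functions $t^{-a}s$ and $w_{k,i}$ are fiber coordinates in which $T_c$ is the translation by $c$. In particular, for two points in the same fiber, the vector $c$ taking the first to the second depends continuously on the pair.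

Let $\|p\|=(|x|^{12}+|y|^6+|z|^4)^{1/12}$ for $p=(x,y,z)\in S$, so that $\|\lambda\cdot p\|=|\lambda|\,\|p\|$. The map $\Phi\colon S\times\mathbb C^*\to\mathbb R^2$, $(p,t)\mapsto(\log\|p\|,\log|t|)$, is proper: the preimage of a closed square is the product of a closed bounded subset of $\{f=0\}$ avoiding $0$ with a closed annulus. The element $T_cg_\varepsilon$ translates $\Phi\circ\pi$ by the lattice vector $(\log\varepsilon,\log\varepsilon')$.

If $T_cg_\varepsilon$ has a fixed point, this vector is $0$, so $\varepsilon=1$ and then $c=0$. Let $Q\subset M$ be compact. If $T_cg_\varepsilon Q$ meets $Q$, the vector $(\log\varepsilon,\log\varepsilon')$ is bounded, so $\varepsilon$ lies in a finite set. For each such $\varepsilon$, the pairs in $g_\varepsilon Q\times Q$ lying in a common fiber of $\pi$ form a compact set, so $c$ is bounded and lies in a finite subset of $\Lambda$. Thus the action is free and properly discontinuous, and $X$ is a complex manifold.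

Let $\Pi\subset\mathbb R^2$ be a closed fundamental parallelogram for the lattice of $\mathcal U$. Cover the compact set $\Phi^{-1}(\Pi)$ by finitely many compact sets, each contained in $S_z\times\mathbb C^*$ or in $S_y\times\mathbb C^*$, and over each take the points whose fiber coordinates lie in a closed fundamental parallelepiped of $\Lambda$. The union is a compact subset of $M$ that meets every $\Gamma$-orbit.
\end{proof}

\subsection*{The frame}
Define vector fields on $M$ by
\[
e_{-j}=\delta_j\ \ (j=1,2,3),\qquad e_0=t\partial_t-\frac a6\,\mathcal E,\qquad e_{a_{k,i}}=t^{-a_{k,i+1}}\partial_{w_{k,i}}\ \ ((k,i)\neq(1,3)).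
\]
By Definition~\ref{def:adm}(ii), the indices in the last family run exactly once through $\{1,\dots,m\}\cup\{-4,\dots,-m\}$. So $e_j$ is defined for $-m\le j\le m$. These fields form a frame, because the $\delta_j$ span $TZ$ and $e_0\equiv t\partial_t$ modulo $TZ$. The term $\frac a6\mathcal E$ is needed because $t\partial_t$ alone is not invariant under the translations, whose $s$-component depends on $t$.

\begin{proposition}\label{prop:frame}
We have $\gamma_*e_j=\chi(\gamma)^je_j$ for all $\gamma\in\Gamma$. The nonzero brackets of the $e_j$ are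
\[
[e_{-1},e_{-2}]=-2e_{-3},\qquad[e_{-1},e_{-3}]=-6y\,e_{-2},\qquad[e_{-2},e_{-3}]=30x^4e_{-1},
\]
and brackets $[e_0,e_j]=\kappa_je_j$ with constants $\kappa_j$.
\end{proposition}

\begin{proof}
The map $T_c$ is the time-one flow of $Y_c=c_{1,3}t^a\partial_s+\sum c_{k,i}\partial_{w_{k,i}}$, so it preserves every field commuting with $Y_c$. The fields $\delta_j$ and $t^b\partial_{w_{k,i}}$ kill $t$ and commute with $\partial_s$ and the $\partial_w$, and $Y_ct=0$; so they commute with $Y_c$. Further, $e_0$ commutes with the $\partial_w$, and
\[
[e_0,t^a\partial_s]=a\,t^a\partial_s-\frac a6\,t^a[\mathcal E,\partial_s]=0 .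
\]
Next, $(g_\varepsilon)_*\delta_j=\varepsilon^{-j}\delta_j$ by Proposition~\ref{prop:Z}; $g_\varepsilon$ preserves $t\partial_t$ and $\mathcal E$; and
\[
(g_\varepsilon)_*\bigl(t^{-a_{k,i+1}}\partial_{w_{k,i}}\bigr)=(t/\varepsilon')^{-a_{k,i+1}}\theta_{k,i}(\varepsilon)\,\partial_{w_{k,i}}=\varepsilon^{a_{k,i}}\,t^{-a_{k,i+1}}\partial_{w_{k,i}} .
\]
The first three brackets are \eqref{eq:brackets}. We have $[e_0,\delta_j]=-\frac{aj}6\delta_j$ and $[e_0,t^b\partial_w]=b\,t^b\partial_w$, and the fields $t^b\partial_w$ commute with each other and with the $\delta_j$.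
\end{proof}

\begin{example}\label{ex:nine}
For $m=4$, $a_1=(2,4,-6)$, $a_2=(1,3,-4)$, we have $M=Z\times\mathbb C^*\times\mathbb C^5$ and $\Lambda=\Lambda_0^2\subset\mathbb C^6$. The unit $\varepsilon$ acts on the two blocks by
\[
(\varepsilon^2\varepsilon'^{\,-4},\ \varepsilon^4\varepsilon'^{\,6},\ \varepsilon^{-6}\varepsilon'^{\,-2}),\qquad(\varepsilon\varepsilon'^{\,-3},\ \varepsilon^3\varepsilon'^{\,4},\ \varepsilon^{-4}\varepsilon'^{\,-1}),
\]
the map $T_c$ translates $s$ by $t^2c_{1,3}$, and the frame $e_4,e_3,\dots,e_{-4}$ is
\[
t^6\partial_{w_{1,2}},\ \ t^4\partial_{w_{2,2}},\ \ t^{-4}\partial_{w_{1,1}},\ \ t^{-3}\partial_{w_{2,1}},\ \ t\partial_t-\tfrac13\mathcal E,\ \ \delta_1,\ \ \delta_2,\ \ \delta_3,\ \ t^{-1}\partial_{w_{2,3}} .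
\]
\end{example}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

By Propositions~\ref{prop:weighted}, \ref{prop:compact} and~\ref{prop:frame}, the compact manifold $X$ carries an $\mathrm{SL}_2(\mathbb C)$-geometry. For $p\in X$ we choose a lift to $M$, use the frame $(u,v)$ there to write $\ell=\alpha u+\beta v$, and denote by $x(p),y(p)$ the values at the lift.

\subsection*{The form $F$}
The brackets $[e_{-1},e_{-2}]$ and $[e_0,e_j]$ have excess $0$ and constant coefficients. The bracket $[e_{-1},e_{-3}]$ has excess $-2+1+3=2$, and $[e_{-2},e_{-3}]$ has excess $-1+2+3=4$. By \eqref{eq:F},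
\begin{equation}\label{eq:FX}
2m\,F=\alpha^{3m-5}\beta^{3m-1}\bigl(A_0\,\alpha^4+A_2\,y\,\alpha^2\beta^2+A_4\,x^4\beta^4\bigr),
\end{equation}
where $A_0$ is a constant whose value plays no role, and
\[
A_2=-12(-1)^m\binom{2m}{m+1}\binom{2m}{m+3}\ne0,\qquad A_4=30(-1)^{m+1}\binom{2m}{m+2}\binom{2m}{m+3}\neq0 .
\]
For $m=4$, where $\binom85=56$, $\binom86=28$, $\binom87=8$, this reads
\[
8F=A_0\,\alpha^{11}\beta^{11}-5376\,y\,\alpha^9\beta^{13}-6720\,x^4\alpha^7\beta^{15}.
\]

\subsection*{The hypersurface $D$}
The set $\{x=0\}\subset M$ is $\Gamma$-invariant by \eqref{eq:xy}; it is nonempty, as $(0,1,1)\in S$, and $x$ is not identically zero on the connected manifold $M$. So its image $D\subset X$ is a nonempty hypersurface. On $S$, $x=0$ implies $y\ne0$.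

If $p\notin D$, then $A_4x^4\neq0$ and the root $\alpha=0$ of $F_p$ has multiplicity exactly $3m-5$. If $p\in D$, then
\[
2m\,F_p=\alpha^{3m-3}\beta^{3m-1}\bigl(A_0\alpha^2+A_2y\beta^2\bigr),\qquad A_2y\ne0 .
\]
Its roots are $\alpha=0$ with multiplicity exactly $3m-3$, $\beta=0$ with multiplicity at least $3m-1$, and possibly others with multiplicity at most $2<3m-5$. No root has multiplicity $3m-5$. By Lemma~\ref{lem:natural}, no local automorphism maps a point of $D$ to a point of $X\setminus D$.

\subsection*{The invariant $J$}
By \eqref{eq:xy}, $J=x^4/y^2$ is $\Gamma$-invariant, so it is a meromorphic function on $X$. It is holomorphic on the image $\Omega$ of $\{xy\ne0\}$, which is open and dense because $xy$ is not identically zero on $M$.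

Let $\psi$ be a local automorphism with $p\in\Omega$ and $p'=\psi(p)\in\Omega$, and let $h$ be as in Lemma~\ref{lem:natural}. A priori $h$ is any unimodular map; the root multiplicities force it to be diagonal. At a point of $\Omega$, formula \eqref{eq:FX} shows that $\alpha=0$ is a root of multiplicity exactly $3m-5$, that $\beta=0$ is a root of multiplicity at least $3m-1$, and that every other root is a root of the quartic factor and has multiplicity at most $4$. Since $m\ge4$, we have $4<3m-5$. So $\alpha=0$ is the only root of multiplicity $3m-5$, and $\beta=0$ is the only root of multiplicity at least $3m-1$. Hence $h$ maps the line $\alpha=0$ to the line $\alpha=0$ and the line $\beta=0$ to the line $\beta=0$, and, being unimodular, it has the form $(\alpha,\beta)\mapsto(\lambda\alpha,\lambda^{-1}\beta)$. Comparing the coefficients of $\alpha^{3m-3}\beta^{3m+1}$ and of $\alpha^{3m-5}\beta^{3m+3}$ in $F_{p'}\circ h=F_p$ gives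
\[
y(p)=\lambda^{-4}y(p'),\qquad x(p)^4=\lambda^{-8}x(p')^4,
\]
and therefore $J(p)=J(p')$.

Finally, $J$ is not constant on any nonempty open subset of $\Omega$. Otherwise $x^4-cy^2$ would vanish on an open subset of $M$ for some $c\in\mathbb C$, hence everywhere; over $(0,1,1)$ this gives $c=0$, and then $x\equiv0$, which is false. A nonempty open set $W\subset X$ thus contains two points of $\Omega$ with different values of $J$, and no local automorphism maps one to the other. This proves Theorem~\ref{thm:main}, and Corollary~\ref{cor:nine} follows with the admissible system of size $4$ used in Example~\ref{ex:nine}. \qed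

\begin{remark}
All terms of \eqref{eq:FX} have excess $\ge0$, so $F_p(\lambda\alpha,\lambda^{-1}\beta)$ tends to $\frac{A_0}{2m}(\alpha\beta)^{3m-1}$ as $\lambda\to\infty$, for every $p$. Each invariant polynomial therefore has the same value at all $F_p$, as compactness requires, although $J$ separates their orbits.
\end{remark}

\section{Admissible systems from Langford sequences}\label{sec:langford}

A perfect Langford sequence of order $s$ and defect $d$ amounts to a partition of $\{1,\dots,2s\}$ into pairs $\{p_i,q_i\}$ with $q_i-p_i=i$, for $i=d,\dots,d+s-1$. Simpson \cite{Simpson} proved that for odd $d$ such a sequence exists if $s\ge2d-1$ and $s\equiv0,1\pmod4$. Shifting the pairs by $d+s-1$, we see that the sets $\{i,\ p_i+d+s-1,\ q_i+d+s-1\}$ partition $\{d,\dots,d+3s-1\}$ into triples $\{b_1,b_2,b_3\}$ with $b_1+b_2=b_3$.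

\begin{proof}[Proof of Corollary~\ref{cor:many}]
The case $s=0$ is Corollary~\ref{cor:nine}. Let $s\ge9$ with $s\equiv0,1\pmod 4$, take $d=5$ and $m=3s+4$, and partition $\{5,\dots,m\}$ into triples as above. To $a_1=(2,4,-6)$ and $a_2=(1,3,-4)$ adjoin $(b_1,b_2,-b_3)$ and $(-b_1,-b_2,b_3)$ for each triple of the partition. All these triples have sum $0$; the adjoined ones contain each of $\pm5,\dots,\pm m$ once, and the first two contain $1,2,3,4,-4,-6$. This is an admissible system of size $m$, and Theorem~\ref{thm:main} gives a counterexample of dimension $2m+1=6s+9$.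
\end{proof}

Since $3\nu=2m-2$, an admissible system has $m\equiv1\pmod3$, so Theorem~\ref{thm:main} only concerns dimensions $n\equiv3\pmod6$ with $n\ge9$.

\begin{thebibliography}{9}
\bibitem{BD} Indranil Biswas and Sorin Dumitrescu, \emph{Holomorphic GL(2)-geometry on compact complex manifolds}, arXiv:2004.02682 (2020).
\bibitem{Simpson} Simpson, \emph{Langford sequences: perfect and hooked}, Discrete Math. 44 (1983) 97--104.
\end{thebibliography}
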